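# A mixed weak-type inequality for $A_1$ weights: a counterexample and the exact class of weights for which it holds

## 1. A bump on the line and infinitely many troughs

We begin on $\mathbb R$ with $f=1_{[-1,1]}$ and compute its maximal function by hand. For $x>1$, an interval $[a,x]$ with $-1\le a\le 1$ has average $(1-a)/(x-a)$, which grows as $a$ decreases, and extending past $-1$ or past $x$ only adds length. So
$$Mf(x)=\frac{2}{|x|+1}\quad(|x|>1),\qquad Mf(x)=1\quad(|x|\le1).$$

Now dig troughs. For $k\ge1$ let $F_k$ be the interval with center $4\cdot 8^k$ and length $8^k/k^2$. Let $v=8^{-k}$ on $F_k$ and $v=1$ elsewhere. Every $F_k$ lies in $[3.5\cdot8^k,\,4.5\cdot8^k]$, so the troughs are disjoint, and $v=1$ on $[-1,1]$; thus $M(fv)=Mf$. On $F_k$ we have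
$$\frac25\le\frac{2\cdot8^k}{4.5\cdot8^k+1}\le\frac{Mf(x)}{v(x)}\le\frac{2\cdot 8^k}{3.5\cdot8^k+1}<\frac47 .$$
So the quotient $M(fv)/v$ has the same order of magnitude on all the troughs, however far away they are: the depth of $F_k$ was chosen to match the decay of $Mf$.

Let us measure the set $\{M(fv)/v>t\}$ with the density $v$. Off the troughs it lies in $\{Mf>t\}$, which is empty for $t\ge1$ and has length $2(2/t-1)$ for $t<1$. The troughs contribute only for $t<4/7$, and then at most $\sum_k8^{-k}\cdot8^k/k^2=\pi^2/6$. Hence for every $t>0$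
$$t\int_{\{M(fv)/v>t\}}v\,dx\le 4+\frac47\cdot\frac{\pi^2}6<5,\qquad\text{while}\quad\int |f|\,v\,dx=2 .$$
So $f$ satisfies a weak-type bound with constant $5/2$. The reason is that $\sum k^{-2}$ converges.

Now put a second density $u$ on top, with $u=1$ on $[-1,1]$ and $u\ge k$ on $F_k$. Then $\int|f|uv=2$ as before, but at $t=1/3$
$$\int_{\{M(fv)/v>1/3\}}uv\,dx\ \ge\ \sum_k k\cdot 8^{-k}\cdot\frac{8^k}{k^2}=\sum_k\frac1k=\infty .$$

We tested one function $f$, and $u$ was only wished for. Is this $v$ good for all $f$? And can a reasonable $u$, near $1$ on average, have size $k$ on $F_k$? The sets $F_k$ are a small part, about $1/k^2$, of the region at distance about $8^k$, so averages of $u$ need not notice.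

## 2. Weights, the maximal operator, and the conjecture on $uv$

We work on $\mathbb R^n$. Throughout, $|x|$ is the max-norm of a point, $Q(z,r)=\{x:|x-z|\le r\}$, $\operatorname{dist}$ is taken in this norm, and cubes have sides parallel to the axes. Since $|\{|z|<r\}|=(2r)^n$,
$$\int_{a\le|z|<b}\varphi(|z|)\,dz=n2^n\int_a^b\varphi(r)\,r^{n-1}\,dr .\tag{1}$$

**Definition (weights and norms).** A *weight* $v$ is a measurable function with $0<v<\infty$ a.e. It need not be locally integrable: $|x|^{-nr}$ with $r>1$ is allowed. For measurable $w\ge0$ put $w(E)=\int_Ew\,dx$, $\|f\|_{L^1(w)}=\int|f|w\,dx$ and $\|g\|_{L^{1,\infty}(w)}=\sup_{t>0}t\,w(\{|g|>t\})$.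

**Definition (maximal operator).** $Mg(x)=\sup_{Q\ni x}\frac1{|Q|}\int_Q|g|$, the supremum over all cubes containing $x$; the value $+\infty$ is allowed.

Every cube $Q\ni x$ lies in open cubes $Q'$ with $|Q'|$ as close to $|Q|$ as we like, so the supremum is unchanged if only open cubes are used. We use open cubes when convenient; they make $Mg$ lower semicontinuous.

**Definition ($A_1$).** $u\in A_1$ if $u$ is locally integrable, $u>0$ a.e., and $Mu\le C\,u$ a.e. for some constant $C$. The smallest such $C$ is $[u]_{A_1}$.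

Since $Mu\ge u$ a.e., $[u]_{A_1}\ge1$. For a fixed cube $Q$ and a.e. $x\in Q$ we have $\frac1{|Q|}\int_Qu\le Mu(x)\le[u]_{A_1}u(x)$, that is,
$$\frac1{|Q|}\int_Qu\le[u]_{A_1}\operatorname*{ess\,inf}_Qu .\tag{2}$$

**Example (a power).** The function $|z|^{-n/2}$ is in $A_1$. Let $Q$ have side $\ell$ and let $x\in Q$. If $|x|\ge2\ell$, then $|z|\ge|x|/2$ on $Q$ and the average is at most $2^{n/2}|x|^{-n/2}$. If $|x|<2\ell$, then $Q\subset Q(0,3\ell)$, and by (1) the average is at most $\ell^{-n}\,n2^n\cdot\frac2n(3\ell)^{n/2}=2^{n+1}3^{n/2}\ell^{-n/2}\le2^{n+1}6^{n/2}|x|^{-n/2}$. So with $a_n=2^{n+1}6^{n/2}$,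
$$\frac1{|Q|}\int_Q|z|^{-n/2}dz\le a_n|x|^{-n/2}\qquad(x\in Q).\tag{3}$$

**Lemma 1 (Vitali).** (i) From any finite family of open cubes one can select disjoint cubes $Q_1,\dots,Q_m$ such that the union of the family lies in $\bigcup_i3Q_i$, where $3Q$ is the concentric open cube of triple side. (ii) For $t>0$, $|\{Mg>t\}|\le3^nt^{-1}\int|g|$.

*Proof.* (i) Choose a cube of largest side, discard the cubes that meet it, and repeat with what is left. A discarded cube meets a chosen cube whose side is at least its own, so it lies in the triple of that cube. (ii) Let $T\subset\{|x|\le m\}\cap\{Mg>t\}$ be compact. Cover $T$ by finitely many open cubes $Q$ with $\int_Q|g|>t|Q|$ and select as in (i): $|T|\le3^n\sum|Q_i|\le3^nt^{-1}\sum\int_{Q_i}|g|\le3^nt^{-1}\int|g|$. Take the supremum over $T$ and $m$. $\square$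

The following statement is posed as a conjecture in Kangwei Li, Sheldy Ombrosi, Carlos Pérez, "Proof of an extension of E. Sawyer's conjecture about weighted mixed weak-type estimates", arXiv:1703.01530 (2017).

**Conjecture.** Let $v$ be a weight such that
$$\Big\|\frac{M(fv)}v\Big\|_{L^{1,\infty}(v)}\le c_v\|f\|_{L^1(v)}\quad\text{for all }f.\tag{4}$$
Then there is a finite constant $c$, depending on $[u]_{A_1}$, on $c_v$ and on $n$, such that
$$\Big\|\frac{M(fv)}v\Big\|_{L^{1,\infty}(uv)}\le c\,\|f\|_{L^1(uv)}\quad\text{for all }u\in A_1\text{ and all }f.\tag{5}$$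

The answer is that the conjecture is false. To see why, we first remove $t$ and $f$. Put $g=|f|v/t$. Then $\{M(fv)/v>t\}=\{Mg>v\}$ up to a null set and $\int|f|uv=t\int gu$; conversely, any $g\ge0$ arises from $f=g/v$, $t=1$. So (5) is equivalent to
$$\mathrm H(u,v;c):\qquad\int_{\{Mg>v\}}uv\,dx\le c\int gu\,dx\qquad\text{for all measurable }g\ge0,\tag{6}$$
and (4) is $\mathrm H(1,v;c_v)$. From now on $c_v$ denotes the best constant in $\mathrm H(1,v;\cdot)$, and $c_v=\infty$ if there is none.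

Always $c_v\ge1$. Indeed, take $E$ bounded with $|E|>0$ and $v$ bounded on $E$, and $g=(1+\varepsilon)v1_E$. Then $Mg\ge g>v$ a.e. on $E$, so $v(E)\le c_v(1+\varepsilon)v(E)$ with $0<v(E)<\infty$.

**Example (an inadmissible weight).** Let $v=|x|^{-n}$ and $g_r=2^{n+1}|Q(0,r)|^{-1}1_{Q(0,r)}$. If $|x|=\rho\ge r$, the cube $Q(0,\rho)$ gives $Mg_r(x)\ge2^{n+1}(2\rho)^{-n}=2\rho^{-n}>v(x)$. So $v(\{Mg_r>v\})\ge\int_{|x|\ge r}|x|^{-n}dx=\infty$, while $\int g_r=2^{n+1}$. Hence $c_v=\infty$. The profile $|x|^{-n}$ is exactly the profile of a concentrated mass under $M$, so one bump activates the whole weight at once. In the opening example $v$ follows this profile only on $\bigcup F_k$.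

## 3. Constant $v$, and $u$ comparable to a constant

**The case $v=1$.** The hypothesis is Lemma 1(ii) at level $1$. For $u\in A_1$, take a compact $T\subset\{Mg>1\}$, cover it by finitely many open cubes with $\int_Qg>|Q|$, and select $Q_1,\dots,Q_m$. By (2) on $3Q_i$,
$$u(T)\le\sum_iu(3Q_i)\le[u]_{A_1}3^n\sum_i|Q_i|\operatorname*{ess\,inf}_{3Q_i}u\le3^n[u]_{A_1}\sum_i\int_{Q_i}gu\le3^n[u]_{A_1}\int gu .$$
So $\mathrm H(u,1;3^n[u]_{A_1})$ holds. The argument uses that the threshold $v$ is the same at all points of the cube $3Q_i$; for a general $v$ it does not start.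

**The case $a\le u\le b$ with constants $0<a\le b<\infty$.** Here $\int_{\{Mg>v\}}uv\le b\,c_v\int g\le\frac bac_v\int gu$, so $\mathrm H(u,v;\frac ba c_v)$ holds. Note what this does *not* give: the constant depends on $b/a$, and the conjecture asks for one that depends only on $[u]_{A_1}$, $c_v$, $n$. We shall see in Section 5 that for bounded $u$, too, no such constant exists.

## 4. Cutting along the level sets of $u$

For a general $v$ a natural plan is to freeze $u$ instead of $v$: on $\{2^j\le u<2^{j+1}\}$ the weight $u$ is a constant up to a factor $2$, and there the hypothesis on $v$ can be used. The trouble comes from the part of $g$ that sits where $u$ is much smaller. Write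
$$d\mu_y(x)=|x-y|^{-n}\,dx .$$

**Lemma 2.** Let $u,v$ be weights with $c_v<\infty$, and let $B>0$. For all $g\ge0$ with $\int gu<\infty$,
$$\int_{\{Mg>v\}}uv\,dx\le8Bc_v\int gu\,dx+2\int g(y)\bigg(\int_{\{x:\,u(x)>Bu(y)\}}u\,d\mu_y\bigg)dy.\tag{7}$$

*Proof.* For $j\in\mathbb Z$ let $S_j=\{Mg>v\}\cap\{2^j\le u<2^{j+1}\}$; these sets are disjoint and cover $\{Mg>v\}$ up to a null set. Let $g_j=g1_{\{u\ge2^j/B\}}$ and $g_j'=g-g_j$. If $x\in S_j$, some cube $Q\ni x$ has $\frac1{|Q|}\int_Qg>v(x)$, so one of $g_j,g_j'$ has average $>v(x)/2$ on $Q$. Hence $M(2g_j)(x)>v(x)$ or $2Mg_j'(x)>v(x)$.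

In the first case we use the hypothesis $\mathrm H(1,v;c_v)$ for $2g_j$:
$$\sum_j\int_{S_j\cap\{M(2g_j)>v\}}uv\le\sum_j2^{j+1}c_v\int2g_j=4c_v\int g(y)\sum_{2^j\le Bu(y)}2^j\,dy\le8Bc_v\int gu,$$
because $\sum_{2^j\le a}2^j\le2a$.

In the second case we use no hypothesis on $v$. If $x,y$ lie in a cube $Q$, then $|x-y|^n\le|Q|$. So $v(x)<2Mg_j'(x)\le2\int g_j'(y)|x-y|^{-n}dy$. If $x\in S_j$ and $g'_j(y)\ne0$, then $u(x)\ge2^j>Bu(y)$. Multiply by $u(x)$, integrate over the part of $S_j$ in question, sum over the disjoint $S_j$, and use Tonelli's theorem: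
$$\sum_j\int_{S_j\cap\{2Mg_j'>v\}}uv\le2\int g(y)\int_{\{u(x)>Bu(y)\}}u(x)|x-y|^{-n}\,dx\,dy.\qquad\square$$

To finish we would like
$$\int_{\{u>Bu(y)\}}u\,d\mu_y\le C\,u(y)\quad\text{for a.e. }y .\tag{8}$$
What does $A_1$ say? On one annulus, for a.e. $y$ and all $r>0$,
$$\int_{r\le|x-y|<2r}u\,d\mu_y\le r^{-n}\int_{Q(y,2r)}u\le4^n[u]_{A_1}u(y).\tag{9}$$
This is of the right size. But there are infinitely many dyadic annuli around $y$, the same bound holds for each, and $A_1$ gives no decay. The plan stops here, and (7) shows what an enemy should do: in each of infinitely many annuli around one point, put a set of small proportion $\varepsilon_k$ on which $u$ is as large as $A_1$ permits, with $\sum\varepsilon_k<\infty$ but $\sum\varepsilon_k\cdot(\text{size of }u)=\infty$. These sets are the troughs of Section 1.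

## 5. One bounded $v$ that defeats $A_1$ constants arbitrarily close to $1$

**Theorem 1.** There is a measurable $v:\mathbb R^n\to(0,1]$ with $c_v<\infty$ such that for every $\eta>0$ there is $u\in A_1$ with $[u]_{A_1}\le1+\eta$ and, for $f=1_{[-1,1]^n}$,
$$\|f\|_{L^1(uv)}=2^n,\qquad\|M(fv)/v\|_{L^{1,\infty}(uv)}=\infty .$$

For such a pair $(u,v)$ no finite constant exists in (5), and a fortiori none depending only on $[u]_{A_1},c_v,n$. So the conjecture is false.

We shall use $u=u_0^\theta$ with a fixed $u_0\in A_1$ of size $\varepsilon_k^{-1/2}$ on the $k$th trough, and $\theta\to0$ to make $[u]_{A_1}\to1$. So we need one sequence with $\sum\varepsilon_k<\infty$ and $\sum\varepsilon_k^{1-\theta/2}=\infty$ for *every* $\theta\in(0,1]$. The choice $k^{-2}$ of Section 1 works only for $\theta=1$; a logarithmic choice works for all $\theta$.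

**Step 1: the weight $v$.** The purpose is to fix disjoint troughs with room around them. For $k\ge1$ let
$$R_k=8^k,\quad x_k=4R_ke_1,\quad\varepsilon_k=\frac1{k\log^2(k+2)},\quad F_k=Q(x_k,\tfrac12\varepsilon_k^{1/n}R_k),\quad Q_k^*=Q(x_k,2R_k).$$
Then $\varepsilon_k\in(0,1)$ because $\log3>1$, $\sigma:=\sum\varepsilon_k<\infty$ by the integral test, and $|F_k|=\varepsilon_kR_k^n$. On $Q(x_k,3R_k)$ the first coordinate lies in $[R_k,7R_k]$, and $7R_k<R_{k+1}$; so the cubes $Q(x_k,3R_k)$ are pairwise disjoint, and so are the $Q_k^*\supset F_k$. Put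
$$v=R_k^{-n}\text{ on }F_k\ (k\ge1),\qquad v=1\text{ off }\textstyle\bigcup_kF_k .$$

**Step 2: $c_v<\infty$.** The purpose is to check the hypothesis for all $g$, not only for one bump. Let $g\ge0$ and $s=\int g<\infty$. By Lemma 1,
$$v(\{Mg>v\})\le|\{Mg>1\}|+\sum_kR_k^{-n}|F_k\cap\{Mg>R_k^{-n}\}|\le3^ns+\sum_kR_k^{-n}|F_k\cap\{Mg>R_k^{-n}\}|.$$
If $s\ge1$, the last sum is at most $\sum_kR_k^{-n}|F_k|=\sigma\le\sigma s$: the total $v$-mass of the troughs is finite and $g$ is heavy enough to pay for all of it.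

If $s<1$, each trough sees only the part of $g$ near it. Let $x\in F_k$ and $Mg(x)>R_k^{-n}$. There is a cube $Q\ni x$ with $R_k^{-n}|Q|<\int_Qg\le s<1$, so $Q$ has side $<R_k$. As $|x-x_k|\le\frac12R_k$, we get $Q\subset Q(x_k,\frac32R_k)\subset Q_k^*$, hence $M(g1_{Q_k^*})(x)>R_k^{-n}$. By Lemma 1 and disjointness the sum is at most $\sum_kR_k^{-n}\cdot3^nR_k^n\int_{Q_k^*}g\le3^ns$.

Altogether $c_v\le3^n+\max(\sigma,3^n)<\infty$.

**Step 3: an $A_1$ weight that is large on every trough.** Let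
$$u_0=1+\sum_kh_k,\qquad h_k(x)=\Big(\frac{R_k}{|x-x_k|}\Big)^{n/2}1_{Q_k^*}(x).$$
A bounded set meets only finitely many $Q_k^*$, and by (1)
$$\int h_k=R_k^{n/2}\,n2^n\cdot\tfrac2n(2R_k)^{n/2}=b_nR_k^n,\qquad b_n=2^{3n/2+1};$$
so $u_0$ is locally integrable, and $u_0\ge1$. Let $Q$ be a cube of side $\ell$ and $x\in Q$. We bound the average of $u_0$ over $Q$ by $C\,u_0(x)$.

For the indices with $R_k\le\ell$ we use total mass. The numbers $R_k^n$ grow geometrically with ratio $8^n$, so $\sum_{R_k\le\ell}R_k^n\le2\ell^n$, and $\frac1{|Q|}\sum_{R_k\le\ell}\int_Qh_k\le2b_n$.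

Consider the indices with $R_k>\ell$ and $Q\cap Q_k^*\neq\emptyset$. Then $Q\subset Q(x_k,3R_k)$, and since these cubes are disjoint there is at most one such $k$. By (3), translated to $x_k$, $\frac1{|Q|}\int_Qh_k\le a_nR_k^{n/2}|x-x_k|^{-n/2}$. This equals $a_nh_k(x)$ if $x\in Q_k^*$, and is at most $a_n$ otherwise, since then $|x-x_k|>2R_k$.

All other indices contribute $0$. Adding the constant term,
$$\frac1{|Q|}\int_Qu_0\le1+2b_n+a_n+a_n\sum_kh_k(x)\le C\,u_0(x),\qquad C=1+2b_n+a_n .$$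
So $u_0\in A_1$.

**Step 4: pushing the constant to $1$.** For $0<\theta\le1$ let $u=u_0^\theta$. By Jensen's inequality for the concave function $t^\theta$,
$$\frac1{|Q|}\int_Qu_0^\theta\le\Big(\frac1{|Q|}\int_Qu_0\Big)^\theta\le C^\theta u_0(x)^\theta\qquad(x\in Q).$$
So $[u]_{A_1}\le C^\theta$, which is $\le1+\eta$ for small $\theta$. The weight $v$ does not depend on $\theta$.

**Step 5: the conclusion fails.** On every $Q_k^*$ the first coordinate is at least $2R_k\ge16$. So $u=v=1$ on $[-1,1]^n$, $fv=f$, and $\|f\|_{L^1(uv)}=2^n$. If $x\in F_k$, then $|x|\le4R_k+\frac12R_k$, so the cube $Q(0,5R_k)$ contains $x$ and $[-1,1]^n$, and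
$$Mf(x)\ge2^n(10R_k)^{-n}=5^{-n}v(x).$$
Also $|x-x_k|\le\frac12\varepsilon_k^{1/n}R_k$ gives $u(x)\ge h_k(x)^\theta\ge\varepsilon_k^{-\theta/2}$. With $t=5^{-n}/2$,
$$uv(\{M(fv)/v>t\})\ge\sum_kR_k^{-n}u(F_k)\ge\sum_k\varepsilon_k^{1-\theta/2}=\sum_k\frac1{k^{1-\theta/2}\log^{2-\theta}(k+2)}=\infty.$$
The series diverges because $\log^{2-\theta}(k+2)\le\log^2(k+2)\le k^{\theta/2}$ for large $k$, so its terms are eventually at least $1/k$. $\blacksquare$

**Remark (the range of $[u]_{A_1}$ is sharp).** If $[u]_{A_1}=1$, then by (2) the average of $u$ over each cube is at most its essential infimum there, so $u$ is a.e. constant on each cube, hence a.e. constant, and the conclusion is the hypothesis.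

**Remark (bounded $u$).** Let $u$ be as in Theorem 1 and $u_m=\min(u,m)$, $m\in\mathbb N$. Then $1\le u_m\le m$. Moreover $[u_m]_{A_1}\le[u]_{A_1}$: for a.e. $x$ and every cube $Q\ni x$, the average of $u_m$ over $Q$ is at most $\min([u]_{A_1}u(x),m)\le[u]_{A_1}u_m(x)$. For each $m$ the constant in (5) is finite, by Section 3. But $\|f\|_{L^1(u_mv)}=2^n$ for all $m$, while $u_mv(\{M(fv)/v>t\})\to uv(\{M(fv)/v>t\})=\infty$ by monotone convergence, with $t=5^{-n}/2$. So the constants for the bounded weights $u_m$ are unbounded although $[u_m]_{A_1}$ and $c_v$ are, and the conjecture with its uniform constant already fails on bounded weights.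

## 6. The quantity $K(u)$

Which $u$ are safe for every $v$? Look again at a point $y$, say $y=0$, and at $E=\bigcup_kF_k$. On $F_k$ we have $\frac72R_k\le|x|\le\frac92R_k$, so $\mu_0(F_k)$ is comparable to $\varepsilon_k$, with factors depending only on $n$. Thus $\mu_0(E)<\infty$, while $\int_Eu\,d\mu_0=\infty$. This suggests the following definition.

**Definition ($N_u$ and $K$).** For a weight $u$ put
$$N_u(y)=\sup\Big\{\int_Eu\,d\mu_y:\ E\text{ measurable},\ \mu_y(E)\le1\Big\},$$
and let $K(u)\in(0,\infty]$ be the least $K$ such that $N_u(y)\le K\,u(y)$ for a.e. $y$.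

**Example (constants and powers).** If $u=1$, then $N_u=1$ and $K(u)=1$. Let $u=|x|^{-\alpha}$ with $0\le\alpha<n$, $y\ne0$, and $\mu_y(E)\le1$. On $\{|x|\ge|y|/2\}$ we have $u\le2^\alpha u(y)$, so this part of $E$ contributes at most $2^\alpha u(y)$. On $\{|x|<|y|/2\}$ we have $|x-y|\ge|y|/2$, so by (1) the contribution is at most
$$2^n|y|^{-n}\int_{|x|<|y|/2}|x|^{-\alpha}dx=2^n|y|^{-n}\,\frac{n2^n}{n-\alpha}\Big(\frac{|y|}2\Big)^{n-\alpha}=\frac{n2^{n+\alpha}}{n-\alpha}\,u(y).$$
Hence $K(u)\le2^\alpha+\frac{n2^{n+\alpha}}{n-\alpha}<\infty$. If $au'\le u\le bu'$ with constants $0<a\le b<\infty$, then $N_u\le bN_{u'}\le bK(u')u'\le\frac baK(u')u$ a.e.; so the same holds, up to a bounded factor, for the powers of the Euclidean norm.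

**Example ($K(u)<\infty$ implies $u\in A_1$).** Let $\rho=e^{1/(n2^n)}$. By (1), $\mu_y(\{r\le|x-y|<\rho r\})=n2^n\log\rho=1$. So for a.e. $y$ and all $r>0$, $\int_{r\le|x-y|<\rho r}u\,dx\le(\rho r)^nK(u)u(y)$. Sum over $r=R\rho^{-j}$, $j\ge1$:
$$\int_{Q(y,R)}u\,dx\le\sum_{j\ge1}(R\rho^{1-j})^nK(u)u(y)=\frac{R^n}{1-\rho^{-n}}K(u)u(y).$$
A cube of side $R$ that contains $y$ lies in $Q(y,R)$. So $u$ is locally integrable and $[u]_{A_1}\le C_nK(u)$ with $C_n=(1-\rho^{-n})^{-1}$.

**Theorem 2.**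
1. If $K(u)<\infty$, then for every weight $v$ with $c_v<\infty$, $\mathrm H(u,v;c)$ holds with $c=10\,K(u)\,c_v$.
2. Let $u$ be locally integrable and positive a.e. If $\mathrm H(u,v;c)$ holds with one constant $c$ for all $v$ with $c_v\le4\cdot6^n$, then $K(u)\le2^{n+1}c$.
3. If $u\in A_1$ and $K(u)=\infty$, there is a single $v$ with $c_v\le9\cdot18^n$ for which $\mathrm H(u,v;c)$ fails for every $c<\infty$.

Consequently, for $u\in A_1$ the following are equivalent: (a) for every $v$ with $c_v<\infty$, $\mathrm H(u,v;c)$ holds with some $c<\infty$, possibly depending on $v$; (b) for every such $v$ it holds with some $c\le C\,c_v$, where $C=C(u,n)$; (c) $K(u)<\infty$. Indeed (c) gives (b) by part 1 with $C=10K(u)$, (b) gives (a) trivially, and (a) gives (c) by part 3.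

By parts 1 and 2, the best constant valid for all $v$ with $c_v\le4\cdot6^n$ lies between $2^{-n-1}K(u)$ and $40\cdot6^nK(u)$; the dependence on $K(u)$ is linear and sharp up to dimensional factors. By part 1, the implication holds for all $v$ when $u$ is a power $|x|^{-\alpha}$, $0\le\alpha<n$. By part 1 and Theorem 1, the weights of Theorem 1 have $K(u)=\infty$, so $\{K(u)<\infty\}$ is strictly smaller than $A_1$.

## 7. Sufficiency: finite $K(u)$ closes the level-set argument

We prove part 1. Write $K=K(u)<\infty$. Note $K>0$, since $u>0$ a.e.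

**Step 1: from sets with $\mu_y(E)\le1$ to the level set.** The purpose is (8) with $B=C=K$. Let $y$ satisfy $N_u(y)\le Ku(y)$ and $0<u(y)<\infty$; almost every $y$ does. Put $S=\{x:u(x)>Ku(y)\}$. We claim
$$\int_Su\,d\mu_y\le Ku(y).\tag{10}$$
Suppose $\mu_y(S)>1$. The function $r\mapsto\mu_y(S\cap\{1/r\le|x-y|\le r\})$ on $[1,\infty)$ is finite and continuous, since the sets $\{|x-y|=\text{const}\}$ are null; it starts at $0$ and tends to $\mu_y(S)$. So it takes the value $1$: there is $E\subset S$ with $\mu_y(E)=1$. Since $u>Ku(y)$ on $E$, $\int_Eu\,d\mu_y>Ku(y)\ge N_u(y)$, a contradiction. Hence $\mu_y(S)\le1$, so $S$ itself is allowed in the supremum, and (10) follows.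

**Step 2: conclusion.** Let $g\ge0$; we may assume $\int gu<\infty$. By Lemma 2 with $B=K$ and (10),
$$\int_{\{Mg>v\}}uv\le8Kc_v\int gu+2K\int gu\le10Kc_v\int gu,$$
since $c_v\ge1$. $\blacksquare$

## 8. Necessity: the profile $|x-y|^{-n}$ on a set with $\mu_y(E)\le1$

For part 2 we test with the profile of a point mass at $y$, restricted to $E$. In Section 2 the full profile was inadmissible; the condition $\mu_y(E)\le1$ makes it admissible with a dimensional constant.

Fix $y$ and $\lambda>0$. Let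
$$A_k=\{2^k\le|x-y|<2^{k+1}\},\qquad A_k^*=\{2^{k-1}\le|x-y|<2^{k+2}\}\qquad(k\in\mathbb Z).$$
A point with $2^m\le|x-y|<2^{m+1}$ lies in $A_k^*$ exactly for $k=m-1,m,m+1$, so the $A_k^*$ have overlap $3$.

**Lemma 3 (localization).** Let $g\ge0$ and $s=\int g<4^{-n}\lambda$. If $x\in A_k$, $x\in Q$ and $\int_Qg>\lambda|x-y|^{-n}|Q|$, then $Q\subset A_k^*$ and the average of $g$ over $Q$ exceeds $\lambda2^{-(k+1)n}$.

*Proof.* We have $|Q|<|x-y|^ns/\lambda<(|x-y|/4)^n$, so $Q$ has side $<|x-y|/4$. For $z\in Q$ this gives $|z-y|>\frac34|x-y|\ge\frac34 2^k>2^{k-1}$ and $|z-y|<\frac54|x-y|<\frac542^{k+1}<2^{k+2}$. The last assertion holds because $|x-y|<2^{k+1}$. $\square$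

**Lemma 4.** If $\mu_y(E)\le1$, then for all $g\ge0$
$$\int_{E\cap\{Mg>\lambda|\cdot-y|^{-n}\}}\lambda\,d\mu_y\le3\cdot6^n\int g .$$

*Proof.* Let $s=\int g$. If $s\ge4^{-n}\lambda$, the left side is at most $\lambda\mu_y(E)\le\lambda\le4^ns$. If $s<4^{-n}\lambda$, Lemma 3 shows that on $A_k$ the condition $Mg(x)>\lambda|x-y|^{-n}$ forces $M(g1_{A_k^*})(x)>\lambda2^{-(k+1)n}$. On $A_k$ the density of $\mu_y$ is at most $2^{-kn}$. So by Lemma 1 the left side is at most
$$\sum_k\lambda2^{-kn}\big|\{M(g1_{A_k^*})>\lambda2^{-(k+1)n}\}\big|\le\sum_k\lambda2^{-kn}\cdot3^n\lambda^{-1}2^{(k+1)n}\int_{A_k^*}g=6^n\sum_k\int_{A_k^*}g\le3\cdot6^ns.\qquad\square$$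

**Proof of part 2.**

**Step 1: the test weight.** Let $y$ be a Lebesgue point of $u$ with $0<u(y)<\infty$; almost every $y$ is one. Let $\mu_y(E)\le1$. Put $v=|x-y|^{-n}$ on $E$ and $v=1$ off $E$. By Lemma 1 at level $1$ off $E$, and Lemma 4 with $\lambda=1$ on $E$, $c_v\le3^n+3\cdot6^n\le4\cdot6^n$. So $\mathrm H(u,v;c)$ is available.

**Step 2: the test function.** The purpose is to activate all of $E$ with a mass near $y$. Let $g_r=2^{n+1}|Q(y,r)|^{-1}1_{Q(y,r)}$. If $|x-y|=\rho\ge r$, the cube $Q(y,\rho)$ gives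
$$Mg_r(x)\ge2^{n+1}(2\rho)^{-n}=2\rho^{-n}>\rho^{-n}.\tag{11}$$
Hence
$$\int_{E\cap\{|x-y|\ge r\}}u\,d\mu_y\le c\int g_ru=\frac{2^{n+1}c}{|Q(y,r)|}\int_{Q(y,r)}u .$$
As $r\to0$ the left side increases to $\int_Eu\,d\mu_y$ and the right side tends to $2^{n+1}c\,u(y)$. Since $E$ was arbitrary, $N_u(y)\le2^{n+1}c\,u(y)$ for a.e. $y$. $\blacksquare$

## 9. Gluing the test weights into one $v$

Part 2 produces, when $K(u)=\infty$, a sequence of weights with worse and worse constants. Part 3 wants one weight. The obvious attempt is to take points $y_N$, disjoint sets $E_N$ with $\mu_{y_N}(E_N)\le1$ and $\int_{E_N}u\,d\mu_{y_N}\ge Nu(y_N)$, and $v=\lambda_N|x-y_N|^{-n}$ on $E_N$. Lemma 4 bounds the contribution of each $E_N$ to $v(\{Mg>v\})$ by $3\cdot6^n\int g$, with the *same* $g$ for every $N$, and the sum over $N$ diverges.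

There are three remedies. If $\lambda_N\le4^n\int g$, use the trivial bound $\lambda_N\mu_{y_N}(E_N)\le\lambda_N$ and let $\lambda_N$ decrease geometrically. For the other $N$, split according to the side of the cube that makes $Mg$ large. Large cubes see $E_N$ as a set of density about $2^{-N}$, if we thin $E_N$ out beforehand; this supplies a summable factor. Small cubes stay near $E_N$, and if the parameters are chosen in the right order, these neighborhoods are disjoint for different $N$, so the masses of $g$ add up.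

Let $u\in A_1$ and $K(u)=\infty$. Call $y$ *good* if it is a Lebesgue point of $u$, $0<u(y)<\infty$ and $Mu(y)\le[u]_{A_1}u(y)$. Almost every $y$ is good.

**Lemma 5.** Let $D$ be compact with $u\le L$ on $D$. There is $C_D<\infty$ such that $\int_{E\cap D}u\,d\mu_y\le C_Du(y)$ for all good $y$ and all $E$ with $\mu_y(E)\le1$.

*Proof.* Let $D\subset Q(0,R)$, $R>0$, and $m=\int_{Q(0,R)}u\in(0,\infty)$. If $|y|\le2R$, then $y\in Q(0,2R)$, so $u(y)\ge[u]_{A_1}^{-1}Mu(y)\ge[u]_{A_1}^{-1}(4R)^{-n}m$, while the left side is at most $L\mu_y(E)\le L$. If $|y|>2R$, then $Q(0,|y|)$ contains $y$ and $Q(0,R)$, so $u(y)\ge[u]_{A_1}^{-1}(2|y|)^{-n}m$; on $D$ we have $|x-y|\ge|y|/2$, so the left side is at most $2^n|y|^{-n}L|D|$. In both cases the left side is at most $C_Du(y)$ with $C_D=[u]_{A_1}m^{-1}L\max\{(4R)^n,4^n|D|\}$. $\square$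

This lemma lets us remove the sets already used without losing the growth at the new point.

**Step 1: what is to be constructed.** For $N=1,2,\dots$ we construct good points $y_N$, pairwise disjoint nonempty compact sets $E_N\not\ni y_N$ on which $u$ is bounded, and $\delta_N,\lambda_N>0$. Set
$$t_N=\lambda_N\min_{x\in E_N}|x-y_N|^{-n}>0,\qquad d_N=\operatorname{dist}\Big(E_N,\bigcup_{M<N}E_M\Big)>0\quad(N\ge2).$$
The requirements are:

1. $\mu_{y_N}(E_N)\le1$ and $\int_{E_N}u\,d\mu_{y_N}\ge N\,u(y_N)$;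
2. $|E_N\cap Q|\le2^{-N}3^n|Q|$ for every cube $Q$ of side $\ge\delta_N$;
3. $\delta_N\le d_N/4$ for $N\ge2$;
4. for $N\ge2$: $\lambda_N\le\lambda_{N-1}/2$, and $\lambda_N\le t_M(d_N/4)^n$ for all $M<N$.

**Step 2: the construction at stage $N$.** Let $D=\bigcup_{M<N}E_M$, a compact set on which $u$ is bounded, and let $C_D$ be from Lemma 5 ($C_D=0$ if $N=1$).

*Choice of the point.* Since $K(u)=\infty$, the set where $N_u(y)>(2^{N+2}N+C_D)u(y)$ is not null, so it contains a good point $y=y_N$. There is $E'$ with $\mu_y(E')\le1$ and $\int_{E'}u\,d\mu_y>(2^{N+2}N+C_D)u(y)$. By Lemma 5, $\int_{E'\setminus D}u\,d\mu_y>2^{N+2}N\,u(y)$.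

*Passing to a compact set.* By monotone convergence the last inequality persists when we restrict to $\{u\le L,\ 1/L\le|x-y|\le L\}$ with $L$ large. There the measure $u\,d\mu_y$ has bounded density on a bounded set, so inner regularity gives a compact $E\subset E'\setminus D$ with $y\notin E$, $u$ bounded on $E$ and $\int_Eu\,d\mu_y>2^{N+2}N\,u(y)$.

*Thinning.* Choose $\delta_N>0$, with $\delta_N\le\frac14\operatorname{dist}(E,D)$ if $N\ge2$. Divide $\mathbb R^n$ into a grid of half-open cubes $P$ of side $\delta_N$. Split each $E\cap P$ into $2^N$ measurable pieces of equal Lebesgue measure (slice by hyperplanes $x_1=\text{const}$), and keep a piece with the largest $\int u\,d\mu_y$. Let $F$ be the union of the kept pieces. Then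
$$\int_Fu\,d\mu_y\ge2^{-N}\int_Eu\,d\mu_y\ge4N\,u(y),\qquad|F\cap P|=2^{-N}|E\cap P|\le2^{-N}|P| .$$
If $Q$ is a cube of side $\ell\ge\delta_N$, the grid cubes meeting $Q$ lie in a cube of side $\ell+2\delta_N$, so $|F\cap Q|\le2^{-N}(\ell+2\delta_N)^n\le2^{-N}3^n|Q|$.

*Completion.* By inner regularity take a compact $E_N\subset F$ with $\int_{E_N}u\,d\mu_y\ge N\,u(y)$; it is nonempty since $Nu(y)>0$. Requirements 1 and 2 hold because $E_N\subset F\subset E'$; requirement 3 holds because $d_N\ge\operatorname{dist}(E,D)$. Now $d_N$ and all $t_M$, $M<N$, are known, so we can choose $\lambda_N>0$ with requirement 4 ($\lambda_1=1$).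

**Step 3: the weight, and the easy indices.** Let
$$v=\lambda_N|x-y_N|^{-n}\text{ on }E_N\ (N\ge1),\qquad v=1\text{ off }\textstyle\bigcup_NE_N .$$
On $E_N$ we have $v\ge t_N$. Let $g\ge0$ with $0<s=\int g<\infty$. By Lemma 1,
$$v(\{Mg>v\})\le3^ns+\sum_NI_N,\qquad I_N=\int_{E_N\cap\{Mg>v\}}v .$$
If $\lambda_N\le4^ns$, then $I_N\le\lambda_N\mu_{y_N}(E_N)\le\lambda_N$. By the halving in requirement 4 these indices contribute at most $2\cdot4^ns$.

**Step 4: splitting the remaining indices.** Let $\mathcal B=\{N:\lambda_N>4^ns\}$, let $N\in\mathcal B$, and let $A_k,A_k^*$ be the annuli around $y_N$. For $x\in E_N$ with $Mg(x)>v(x)$ there is an open cube $Q_x\ni x$ with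
$$\int_{Q_x}g>v(x)|Q_x|=\lambda_N|x-y_N|^{-n}|Q_x|,\tag{12}$$
to which Lemma 3 applies with $\lambda=\lambda_N$. Let $G_N$ be the set of those $x$ for which some cube in (12) has side $\ge\delta_N$, and $B_N$ the set of those for which some cube in (12) has side $<\delta_N$. Maximal functions over open cubes with restricted side length are lower semicontinuous, so both sets are measurable; and $I_N\le\int_{G_N}v+\int_{B_N}v$.

**Step 5: large cubes gain $2^{-N}$.** Let $T\subset G_N\cap A_k$ be compact. Cover it by finitely many open cubes $Q_x$, $x\in T$, of side $\ge\delta_N$ satisfying (12), and select disjoint $Q_1,\dots,Q_m$ with $T\subset\bigcup3Q_i$. Since $T\subset E_N$ and each $3Q_i$ has side $\ge\delta_N$, requirement 2 and Lemma 3 give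
$$|T|\le\sum_i|E_N\cap3Q_i|\le2^{-N}9^n\sum_i|Q_i|\le2^{-N}9^n\lambda_N^{-1}2^{(k+1)n}\int_{A_k^*}g .$$
By inner regularity the same bound holds for $|G_N\cap A_k|$. On $E_N\cap A_k$ we have $v\le\lambda_N2^{-kn}$, so $\int_{G_N\cap A_k}v\le2^{-N}18^n\int_{A_k^*}g$. The $A_k^*$ have overlap $3$ and $\sum_N2^{-N}\le1$, so
$$\sum_{N\in\mathcal B}\int_{G_N}v\le3\cdot18^ns .$$

**Step 6: small cubes stay near $E_N$.** Let $x\in B_N$ and take $Q_x$ of side $<\delta_N$ as in (12). Also $t_N|Q_x|\le v(x)|Q_x|<s$. So the side of $Q_x$ is less than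
$$r_N=\min\big(\delta_N,(s/t_N)^{1/n}\big),\qquad\text{and}\quad Q_x\subset V_N:=\{z:\operatorname{dist}(z,E_N)<r_N\}.$$
By Lemma 3, for $x\in B_N\cap A_k$ we have $M(g1_{A_k^*\cap V_N})(x)>\lambda_N2^{-(k+1)n}$. Hence, by Lemma 1,
$$\int_{B_N\cap A_k}v\le\lambda_N2^{-kn}\cdot3^n\lambda_N^{-1}2^{(k+1)n}\int_{A_k^*\cap V_N}g=6^n\int_{A_k^*\cap V_N}g,$$
and summing over $k$, $\int_{B_N}v\le3\cdot6^n\int_{V_N}g$.

**Step 7: the neighborhoods $V_N$, $N\in\mathcal B$, are disjoint.** Let $M<N$ both be in $\mathcal B$. By requirement 3, $r_N\le\delta_N\le d_N/4$. Since $N\in\mathcal B$, requirement 4 gives $s<4^{-n}\lambda_N<\lambda_N\le t_M(d_N/4)^n$, so $r_M\le(s/t_M)^{1/n}<d_N/4$. A common point of $V_M$ and $V_N$ would force $\operatorname{dist}(E_M,E_N)<r_M+r_N<d_N$, contrary to the definition of $d_N$. Hence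
$$\sum_{N\in\mathcal B}\int_{B_N}v\le3\cdot6^n\sum_{N\in\mathcal B}\int_{V_N}g\le3\cdot6^ns .$$
Adding Steps 3, 5 and 7,
$$c_v\le3^n+2\cdot4^n+3\cdot18^n+3\cdot6^n\le9\cdot18^n .$$

**Step 8: the conclusion fails for every constant.** Suppose $\mathrm H(u,v;c)$ holds with some $c<\infty$. Fix $N$ and let
$$g_r=2^{n+1}\lambda_N|Q(y_N,r)|^{-1}1_{Q(y_N,r)},\qquad0<r<\operatorname{dist}(y_N,E_N).$$
As in (11), $Mg_r(x)\ge2\lambda_N|x-y_N|^{-n}>v(x)$ for $x\in E_N$. So by requirement 1
$$N\lambda_Nu(y_N)\le\lambda_N\int_{E_N}u\,d\mu_{y_N}=\int_{E_N}uv\le\int_{\{Mg_r>v\}}uv\le c\int g_ru .$$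
Since $y_N$ is a Lebesgue point of $u$, the right side tends to $2^{n+1}c\,\lambda_Nu(y_N)$ as $r\to0$. Hence $c\ge2^{-n-1}N$ for every $N$, which is impossible. $\blacksquare$
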